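# Exponentially many irreducible characters of $S_n$ share a degree

## A lower bound of order $\sqrt n$ for $\ln m(n)$

For a positive integer $n$ let $X(n)$ be the multiset of the degrees of the irreducible complex characters of the symmetric group $S_n$, and let $m(n)$ be the largest multiplicity of an element of $X(n)$.

**Theorem 1.** Let $q:[0,1]\to(0,1)$ be Lipschitz, put $h(s)=-s\ln s-(1-s)\ln(1-s)$, and
$$E(q)=\int_0^1 h(q(t))\,dt,\qquad A(q)=\iint_{0\le s<t\le 1}q(s)\,(1-q(t))\,ds\,dt .$$
Then
$$\liminf_{n\to\infty}\frac{\ln m(n)}{\sqrt n}\ \ge\ \frac{E(q)-\frac12}{\sqrt{A(q)}} .$$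

Three consequences will be drawn from it.

**Corollary 2.** We have $m(n)\ge\exp\big((\sqrt8(\ln2-\tfrac12)-o(1))\sqrt n\big)$, hence $m(n)\ge e^{0.54\sqrt n}$ for all large $n$. So for every $\epsilon_2>0$ we have $m(n)>n^{\epsilon_2}$ for all sufficiently large $n$.

**Corollary 3.** For all sufficiently large $n$,
$$e^{0.566\sqrt n}\le m(n)\le p(n)<e^{\pi\sqrt{2n/3}},$$
where $p(n)$ is the number of partitions of $n$. So $\ln m(n)\asymp\sqrt n$.

**Corollary 4.** The largest multiplicity among the irreducible character degrees of the alternating group $A_n$ is at least $m(n)/4\ge\frac14e^{0.566\sqrt n}$ for all large $n$.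

The question behind these statements is how often one number can repeat in the list of character degrees of $S_n$. The source of the problem is David A Craven, "Lower Bounds for Representation Growth", arXiv:0910.0732 (2009). A known result says that, for all sufficiently large $i$, if $n\ge3\cdot81^i$ then $m(n)\ge2^i$; in particular $m(n)\ge n^{1/7}$ for all sufficiently large $n$. The conjecture to be decided was that there are positive constants $\epsilon_1,\epsilon_2$ such that, for all sufficiently large $n$,
$$n^{\epsilon_1}<m(n)<n^{\epsilon_2}.$$
The left inequality is true, by the known result. Corollary 2 says that the right one fails for every $\epsilon_2$, so **the conjecture is false**.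

Here is how to read the formula in Theorem 1. We will encode partitions by binary words of length $N$, and choose a word at random, with independent letters, the $i$-th letter being $1$ with probability $q(i/N)$. The number $E(q)$ is the entropy per letter, so there are about $e^{E(q)N}$ typical words. The number $A(q)$ measures size: a typical word encodes a partition of about $A(q)N^2$, so $N\approx\sqrt{n/A(q)}$. The $\frac12$ is the point of the proof: the typical words produce only about $e^{N/2}$ different degrees. If $E(q)>\frac12$, some degree must be shared by about $e^{(E(q)-1/2)N}$ partitions.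

The simplest choice is $q\equiv\frac12$. Then $E=h(\frac12)=\ln2$, and $A=\frac14\cdot\frac12=\frac18$ since the triangle $s<t$ has area $\frac12$. The whole disproof rests on the inequality $\frac12<\ln 2=0.693\ldots$. A listener who only wants the disproof may keep $q\equiv\frac12$ throughout.

## Degrees, hook products, and the groups $S_3,\dots,S_6$

The irreducible characters of $S_n$ are indexed by the partitions $\lambda\vdash n$. Draw $\lambda$ as left-justified rows of cells, longest row on top. The **arm** of a cell is the number of cells to its right in its row, the **leg** is the number of cells below it in its column, and the **hook length** is arm $+$ leg $+1$. The hook length formula says that the character $\chi^\lambda$ has degree $n!/H_\lambda$, where $H_\lambda$ is the product of all hook lengths. Therefore two partitions of the same $n$ give equal degrees if and only if they have equal hook products, and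
$$m(n)=\max_{H}\ \big|\{\lambda\vdash n: H_\lambda=H\}\big| .$$

By hand: the degrees are $1,1,2$ for $S_3$; $1,1,2,3,3$ for $S_4$; and $1,1,4,4,5,5,6$ for $S_5$. So $m(3)=m(4)=m(5)=2$. Repetitions here come only from transposing the diagram, which preserves hook lengths. At $n=6$ the degrees are
$$1,1,5,5,5,5,9,9,10,10,16,$$
so $m(6)=4$. (Check: the squares sum to $2+100+162+200+256=720$.) Now something besides transposition happens. The partition $(5,1)$ has hook lengths $6,4,3,2,1$ in the first row and $1$ in the second; $(3,3)$ has $4,3,2$ and $3,2,1$. These multisets differ, yet both products equal $144$, because $6\cdot1=3\cdot2$. So we should not look for partitions with the same hook lengths. We should count how many products are possible.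

## Pigeonhole on the divisors of $n!$, and why it says nothing

There are $p(n)$ characters, so if we show that there are few possible degrees, some degree repeats often. The sensible first attempt: every degree divides $n!$, so count the divisors of $n!$. This stops immediately. Every product of distinct primes up to $n$ divides $n!$, so there are at least $2^{\pi(n)}\ge e^{c\,n/\ln n}$ divisors, for some $c>0$, while $p(n)<e^{\pi\sqrt{2n/3}}$. There are far more divisors than characters.

The trouble is that we allowed all primes up to $n$. A hook product is built only from integers up to the largest hook length, which for many partitions is of order $\sqrt n$. If all hooks are less than $N$, then $H_\lambda$ is determined by its exponents at the primes below $N$, of which there are about $N/\ln N$. To exploit this we need a description of all partitions with hooks less than $N$ in which hook lengths are visible.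

## Hook lengths as distances in a binary word

For a word $x=x_1\cdots x_M\in\{0,1\}^M$ let
$$I(x)=\{(i,j): i<j,\ x_i=1,\ x_j=0\},\qquad \operatorname{inv}(x)=|I(x)| .$$
Let $\lambda(x)$ be the partition that has one part for each $0$ of $x$, namely the number of $1$'s preceding that $0$; zero parts are dropped. Later zeros give parts that are at least as large, so they correspond to higher rows.

For example $x=1011010$ has ones at positions $1,3,4,6$ and zeros at $2,5,7$, preceded by $1,3,4$ ones. So $\lambda(x)=(4,3,1)$. The distances $j-i$ over $I(x)$ are $6,4,3,1$ for the zero at $7$; $4,2,1$ for the zero at $5$; and $1$ for the zero at $2$. These are exactly the hook lengths of $(4,3,1)$, row by row.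

**Lemma 5.** (a) $|\lambda(x)|=\operatorname{inv}(x)$, and the multiset of hook lengths of $\lambda(x)$ is $\{j-i:(i,j)\in I(x)\}$. (b) Each nonempty partition equals $\lambda(x)$ for at most $M$ words $x\in\{0,1\}^M$.

**Proof of (a).** Let the ones be at $o_1<o_2<\cdots$ and the zeros at $z_1<z_2<\cdots$. The row of $z_a$ has as many cells as there are ones before $z_a$, so it has a cell in column $c$ exactly when $o_c<z_a$. Thus cells correspond to pairs $(o_c,z_a)\in I(x)$, which gives $|\lambda(x)|=\operatorname{inv}(x)$. The arm of the cell $(o_c,z_a)$ counts the $c'>c$ with $o_{c'}<z_a$, that is, the ones strictly between positions $o_c$ and $z_a$. The rows below that of $z_a$ belong to earlier zeros $z_b$, $b<a$, and such a row has a cell in column $c$ when $o_c<z_b$. So the leg counts the zeros strictly between $o_c$ and $z_a$. Every position strictly between holds a one or a zero, so the arm and the leg add up to $z_a-o_c-1$, and the hook length is $z_a-o_c$.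

**Proof of (b).** If $\lambda(x)$ is nonempty then $x$ has a $1$ somewhere before a $0$. Write $x=0^{\alpha}y1^{\beta}$ with $y$ starting with $1$ and ending with $0$. Leading zeros give zero parts and trailing ones precede no zero, so $\lambda(x)=\lambda(y)$. The word $y$ is determined by $\lambda=\lambda(y)$: it has $\lambda_1$ ones because it ends with a zero, it has as many zeros as $\lambda$ has nonzero parts because it starts with a one, and the parts say how many ones precede each zero. So $x$ is determined by $\lambda$ and $\alpha$, where $0\le\alpha\le M-|y|$. Since $|y|\ge2$, there are at most $M-1$ choices. $\square$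

For instance $(3,3)$ comes from $y=11100$, and from exactly three words of length $7$: $1110011$, $0111001$, $0011100$.

Write
$$H(x)=\prod_{(i,j)\in I(x)}(j-i)$$
for the hook product of $\lambda(x)$. For a prime $p$ let $v_p$ denote the exponent of $p$ in an integer, and put
$$w_p(x)=|\{(i,j)\in I(x): p\mid j-i\}| .$$
If $p^2>M$, each factor $j-i<M$ contains $p$ at most once, so $v_p(H(x))=w_p(x)$. For small $p$ this can fail: for $x=11100$ the hooks are $3,2,1,4,3,2$, so $w_2=3$ but $v_2(144)=4$, while $w_3=v_3=2$ (here $M=5<3^2$).

## The exponent of one prime: worst case against typical case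

Words of length $N$ give about $2^N=e^{0.693N}$ partitions (up to the factor $N$ of Lemma 5(b)), all with hooks less than $N$. How many hook products can they have? Put $L=\ln N$.

Try first to bound each exponent by its worst case. For primes $p>N/L^2$, each position has fewer than $L^2$ other positions congruent to it modulo $p$, so $w_p\le NL^2$. The number of possible values has logarithm at most $L+O(\ln L)$. There are $(1+o(1))N/L$ primes below $N$ by the prime number theorem; the primes up to $N/L^2$ turn out to be negligible, as Step 1 of Lemma 6 will show. This bounds the number of hook products by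
$$\exp\Big((1+o(1))\frac NL\cdot L\Big)=e^{N+o(N)} .$$
Here the attempt stops: $e^{N}$ products for $e^{0.693N}$ words is no information. Nor can the range of a single $w_p$ be shortened in the worst case. For $N/2\le p<N$ the word $1^p0^k1^{N-p-k}$ has $w_p=k$, for each $0\le k\le N-p$.

But those words are atypical. Take $N/2\le p<N$ and a uniformly random word of length $N$. The only multiple of $p$ below $N$ is $p$ itself, and the pairs $(i,i+p)$, $1\le i\le N-p$, are pairwise disjoint because $i\le p<i+p$. Each lies in $I(x)$ with probability $\frac14$, independently. So $w_p$ is binomial with parameters $N-p$ and $\frac14$; it fluctuates by about $\sqrt N$. A window of length $N^{1/2+o(1)}$ has logarithm $\frac12L+o(L)$, half of what the worst case costs. If all primes behave like this, the count becomes $e^{N/2+o(N)}$, and $\frac12<\ln2$. This halving is the whole gain.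

For smaller $p$ the pairs overlap and $w_p$ is no longer binomial. The tool for that is a concentration inequality (McDiarmid 1989).

**McDiarmid's inequality.** If $f$ is a function of independent variables $X_1,\dots,X_N$ and changing $X_i$ alone changes $f$ by at most $c_i$, then for $t>0$
$$P(|f-\mathbb Ef|\ge t)\le2\exp\Big(-\frac{2t^2}{\sum_i c_i^2}\Big).$$

For $f=X_1+\cdots+X_N$ with $X_i\in\{0,1\}$ we have $c_i=1$ and the bound $2e^{-2t^2/N}$: the sum stays within about $\sqrt N$ of its mean.

## Only $e^{N/2+o(N)}$ hook products occur

The next lemma allows a short fixed word $u$ in front of the random word $x$. The reason will appear when we need to hit a prescribed $n$; on a first reading take $u$ empty.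

**Lemma 6.** There is a function $\eta(N)=o(N)$ such that the following holds for all large $N$. Let $u$ be a fixed word with $|u|\le N^{0.8}$, and let $\mu$ be any product probability measure on $\{0,1\}^N$. Then there is $G\subseteq\{0,1\}^N$ with $\mu(G)\ge1-e^{-(\ln N)^2}$ and
$$|\{H(ux):x\in G\}|\le e^{N/2+\eta(N)} .$$

**Proof.** Let $L=\ln N$, $M=N+|u|\le2N$ and $y=N/L^2$. Every factor of $H(ux)$ is less than $M$, so $H(ux)$ is determined by the exponents $v_p(H(ux))$ for primes $p<M$. We treat $p\le y$ and $p>y$ separately.

**Step 1: the primes $p\le y$ are few enough for a crude bound.** $H(ux)$ is a product of fewer than $M^2$ factors, each with $v_p\le\log_2M\le M$. So $v_p(H(ux))$ is a nonnegative integer less than $M^3$, which leaves at most $M^3$ values. By Chebyshev's bound, and since $\ln y=L-2\ln L\sim L$, we have $\pi(y)=O(y/\ln y)=O(N/L^3)$. The tuple $(v_p)_{p\le y}$ therefore takes at most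
$$(M^3)^{\pi(y)}=\exp\big(3\ln M\cdot O(N/L^3)\big)=e^{O(N/L^2)}=e^{o(N)}$$
values. This holds for all $x$.

**Step 2: for $y<p<M$ the exponent is concentrated.** For large $N$ we have $p^2>N^2/L^4>2N\ge M$, so $v_p(H(ux))=w_p(ux)$. Regard $w_p(ux)$ as a function of the $N$ independent bits of $x$. Changing one bit affects only the pairs formed by its position and a different position of $ux$ congruent to it modulo $p$. Among $M$ consecutive positions, a residue class has at most $\lceil M/p\rceil$ members, so there are at most
$$\lceil M/p\rceil-1<\frac Mp\le\frac{2N}{y}=2L^2$$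
such pairs, and each changes the count by at most $1$. So we may take $c_i=2L^2$. With $t=\sqrt N\,L^4$, McDiarmid's inequality gives
$$\mu\big(|w_p(ux)-\mathbb E_\mu w_p(ux)|\ge t\big)\le2\exp\Big(-\frac{2NL^8}{N\cdot4L^4}\Big)=2e^{-L^4/2}.$$

**Step 3: the good set.** Let $G$ be the set of $x$ with $|w_p(ux)-\mathbb E_\mu w_p(ux)|<t$ for all primes $y<p<M$. There are at most $M\le2N$ such primes, so
$$\mu(G)\ge1-4Ne^{-L^4/2}\ge1-e^{-L^2}$$
for large $N$.

**Step 4: counting on $G$.** For $x\in G$ each $w_p(ux)$ is an integer in an open interval of length $2t$ that does not depend on $x$, so it takes at most $2t+1$ values. Here $\ln(2t+1)=\frac12L+O(\ln L)$. Since $M\le N+N^{0.8}$, the prime number theorem gives $\pi(M)\le\pi(N+N^{0.8})=(1+o(1))N/L$. So the number of tuples $(w_p(ux))_{y<p<M}$ with $x\in G$ is at most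
$$(2t+1)^{\pi(M)}\le\exp\Big((1+o(1))\frac NL\big(\tfrac12L+O(\ln L)\big)\Big)=e^{N/2+o(N)} .$$
Multiplying by the count of Step 1 gives the claim. All the error terms depend only on $N$, not on $u$ or $\mu$, so one function $\eta$ serves for all of them. $\square$

## Typical words under a product measure

We start the proof of Theorem 1. Fix $q$. It is continuous on a compact interval with values in $(0,1)$, so it takes values in $[\delta_0,1-\delta_0]$ for some $\delta_0>0$. Write $A=A(q)\ge\frac12\delta_0^2>0$ and $E=E(q)$. Implied constants may depend on $q$.

**Step 1: choosing the word length.** Given large $n$, let $N$ be the largest integer with $AN^2+N^{1.7}\le n$. Then $N\to\infty$ as $n\to\infty$. By maximality $n<A(N+1)^2+(N+1)^{1.7}$, and so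
$$n=AN^2+N^{1.7}+O(N),\qquad N=(1+o(1))\sqrt{n/A}. \tag{1}$$
The term $N^{1.7}$ deliberately makes typical words of length $N$ slightly too small for $n$; we will see why.

**Step 2: means.** Let $\mu$ be the product measure on $\{0,1\}^N$ with $\mu(x_i=1)=q(i/N)$, and let $\zeta(x)$ be the number of zeros of $x$. We need the means of $\operatorname{inv}$, of $-\ln\mu(x)$ and of $\zeta$. By independence,
$$\mathbb E\operatorname{inv}=\sum_{i<j}q(\tfrac iN)\big(1-q(\tfrac jN)\big)=AN^2+O(N). \tag{2}$$
To see the last equality, let $K$ be a Lipschitz constant of $q$. For $i<j$ the cell $Q_{ij}=(\frac{i-1}N,\frac iN]\times(\frac{j-1}N,\frac jN]$ has area $N^{-2}$ and lies in the triangle $s<t$ up to measure zero. On it $q(s)(1-q(t))$ differs from $q(\frac iN)(1-q(\frac jN))$ by at most $2K/N$. So the sum differs from $N^2$ times the integral over $\bigcup_{i<j}Q_{ij}$ by at most $\frac{N^2}2\cdot\frac{2K}N=KN$. The rest of the triangle consists of $N$ diagonal half-cells of area $\frac1{2N^2}$, which contribute at most $N^2\cdot N\cdot\frac1{2N^2}=\frac N2$.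

Next, $-\ln\mu(x)$ is the sum over $i$ of $-\ln$ of the probability of the letter $x_i$, and the $i$-th term has mean $h(q(i/N))$. Since $q$ stays in $[\delta_0,1-\delta_0]$, where $h$ has bounded derivative, $h\circ q$ is Lipschitz; comparing sum and integral on each of the $N$ intervals gives
$$\mathbb E[-\ln\mu(x)]=\sum_i h(q(\tfrac iN))=EN+O(1). \tag{3}$$
Finally $\mathbb E\zeta\ge\delta_0N$.

**Step 3: concentration.** Changing one bit changes $\operatorname{inv}$ by at most $N$, changes $\zeta$ by at most $1$, and changes $-\ln\mu(x)$ by at most $C=\ln(1/\delta_0)$. McDiarmid's inequality, with $t=N^{1.6}$, $t=\frac12\delta_0N$ and $t=N^{0.6}$ respectively, bounds the probabilities of deviating from the mean by at least $t$ by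
$$2e^{-2N^{0.2}},\qquad 2e^{-\delta_0^2N/2},\qquad 2e^{-2N^{0.2}/C^2}.$$
Together with (2) and (3): for large $N$, outside an event of probability $O(e^{-c'N^{0.2}})$ for some $c'>0$,
$$|\operatorname{inv}(x)-AN^2|\le2N^{1.6},\qquad \zeta(x)\ge\tfrac12\delta_0N,\qquad \mu(x)\le e^{-EN+O(N^{0.6})}. \tag{4}$$
Let $B$ be the set of $x$ satisfying (4); then $\mu(B)\ge\frac12$ for large $N$. The third property turns measure into cardinality: a subset of $B$ of measure $\beta$ has at least $\beta\,e^{EN-O(N^{0.6})}$ elements. (For $q\equiv\frac12$ it is trivial, as $\mu(x)=2^{-N}$.)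

**Step 4: freezing $\operatorname{inv}$ and $\zeta$.** The value $\operatorname{inv}(x)$ is one of at most $N^2$ integers and $\zeta(x)$ one of $N+1$. So the pair takes at most $N^2(N+1)\le2N^3$ values, and there is a pair $(m,z)$ with
$$\mu(B_{m,z})\ge\frac1{4N^3},\qquad B_{m,z}=\{x\in B:\operatorname{inv}(x)=m,\ \zeta(x)=z\}. \tag{5}$$
Fix it. As $B_{m,z}$ is nonempty, (4) gives
$$m=AN^2+O(N^{1.6}),\qquad \tfrac12\delta_0N\le z\le N. \tag{6}$$

## A prefix that adjusts the size to $n$

All $x\in B_{m,z}$ give partitions of the same integer $m$. We could now apply Lemma 6 with $u$ empty and the pigeonhole principle. This would show that $m(n)$ is exponentially large in $\sqrt n$ for infinitely many $n$, namely for $n=m$, one such value for each large $N$. That already contradicts the conjecture. But $m$ was handed to us by a pigeonhole, and we know it only up to $O(N^{1.6})$; the theorem wants every large $n$.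

The remedy is to put one fixed word $u$ in front of all $x$. If $u$ has $c$ ones, then an inversion of $ux$ lies within $u$, or within $x$, or consists of a one of $u$ and a zero of $x$. Hence
$$\operatorname{inv}(ux)=\operatorname{inv}(u)+c\,\zeta(x)+\operatorname{inv}(x). \tag{7}$$
On $B_{m,z}$ the right side is $\operatorname{inv}(u)+cz+m$, the same for all $x$; this is why $\zeta$ was frozen too. Each one in the prefix adds $z$, which is of order $N$, so $O(N^{0.7})$ ones can fill a gap of size $N^{1.7}$, and $\operatorname{inv}(u)$ supplies the remainder. The prefix can only add, and this is why (1) leaves a gap of $N^{1.7}$, larger than the uncertainty $N^{1.6}$ of $m$.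

A small case: $x=1001$ and $x=0110$ both have $\operatorname{inv}=2$ and $\zeta=2$. To reach $n=7$ write $7-2=5=2\cdot2+1$, so $c=2$ and $r=1$, and take $u=101$, which has two ones and $\operatorname{inv}(u)=1$. Then $ux$ is $1011001$ or $1010110$, with partitions $(3,3,1)$ and $(4,2,1)$, both of $7$.

**Step 5: the prefix exists and is short.** By (1) and (6), $n-m=N^{1.7}+O(N^{1.6})$. Write $n-m=cz+r$ with $c=\lfloor(n-m)/z\rfloor$ and $0\le r<z\le N$. Since $\frac12\delta_0N\le z\le N$, for large $N$
$$\tfrac12N^{0.7}\le c=O(N^{0.7}).$$
Let $d=\lceil N^{1/2}\rceil$. Then $cd\ge\frac12N^{1.2}\ge N>r$ for large $N$. Words with $c$ ones and $d$ zeros attain every value of $\operatorname{inv}$ from $0$ to $cd$. Indeed, start from $0^d1^c$, where $\operatorname{inv}=0$. As long as the word is not $1^c0^d$ it contains two adjacent letters $01$; swap them to $10$. This creates one inversion and changes no other, so $\operatorname{inv}$ rises by exactly $1$, and the process ends at $1^c0^d$, where $\operatorname{inv}=cd$. Choose such a word $u$ with $\operatorname{inv}(u)=r$. Then $|u|=c+d=O(N^{0.7})\le N^{0.8}$ for large $N$, and by (7), for every $x\in B_{m,z}$,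
$$\operatorname{inv}(ux)=r+cz+m=n .$$
By Lemma 5(a), $\lambda(ux)\vdash n$.

## More partitions of $n$ than hook products

**Step 6: pigeonhole.** Apply Lemma 6 to this $u$ and this $\mu$, and obtain $G$. By (5),
$$\mu(B_{m,z}\cap G)\ge\frac1{4N^3}-e^{-(\ln N)^2}\ge\frac1{5N^3}$$
for large $N$, because $e^{-(\ln N)^2}$ is smaller than any fixed power of $1/N$. Every $x$ in this set has $\mu(x)\le e^{-EN+O(N^{0.6})}$ by (4), so
$$|B_{m,z}\cap G|\ge\frac1{5N^3}\,e^{EN-O(N^{0.6})}=e^{EN-o(N)} .$$
The words $ux$ with $x\in B_{m,z}\cap G$ are distinct words of length $M\le2N$, and by Lemma 5(b) at most $M$ of them give the same partition. So they give at least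
$$\frac{e^{EN-o(N)}}{2N}=e^{EN-o(N)}$$
distinct partitions of $n$. By Lemma 6 these have at most $e^{N/2+o(N)}$ distinct hook products. Therefore some hook product $H_0$ is shared by at least $e^{(E-\frac12)N-o(N)}$ partitions of $n$. The corresponding irreducible characters of $S_n$ are distinct and all have degree $n!/H_0$. Using (1) for $N$,
$$m(n)\ge e^{(E-\frac12)N-o(N)}=\exp\Big(\Big(\frac{E-\frac12}{\sqrt A}-o(1)\Big)\sqrt n\Big).$$
This holds for all large $n$, and taking logarithms, dividing by $\sqrt n$ and letting $n\to\infty$ proves Theorem 1. $\blacksquare$

## The constants $0.54$ and $0.566$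

**Proof of Corollary 2.** For $q\equiv\frac12$ we have $E=\ln2$ and $A=\frac18$, so Theorem 1 gives $\ln m(n)\ge(\sqrt8(\ln2-\frac12)-o(1))\sqrt n$, and $\sqrt8(\ln2-\frac12)=0.5463\ldots$. So $m(n)\ge e^{0.54\sqrt n}$ for all large $n$. For fixed $\epsilon_2$ this exceeds $n^{\epsilon_2}=e^{\epsilon_2\ln n}$ for all large $n$, so the conjecture is false. $\square$

To improve the constant, make ones slightly rarer at the beginning of the word and slightly more frequent at the end. This lowers the number of inversions to first order in the slope and the entropy only to second order.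

**Proof of Corollary 3.** Take $q(t)=\frac12+\delta(t-\frac12)$ with $\delta=\frac15$; it is Lipschitz with values in $[0.4,0.6]$. Write $s'=s-\frac12$ and $t'=t-\frac12$.

**Step 1: the area.** We have
$$q(s)(1-q(t))=(\tfrac12+\delta s')(\tfrac12-\delta t')=\tfrac14+\tfrac\delta2(s'-t')-\delta^2s't'.$$
Over the triangle $s<t$, the first term integrates to $\frac18$. Next, $\iint_{s<t}(s'-t')\,ds\,dt=-\int_0^1\int_0^t(t-s)\,ds\,dt=-\int_0^1\frac{t^2}2\,dt=-\frac16$. Finally, since $s't'$ is symmetric in $s$ and $t$, $\iint_{s<t}s't'\,ds\,dt=\frac12\big(\int_0^1s'\,ds\big)^2=0$. So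
$$A=\tfrac18-\tfrac\delta{12}=\tfrac18-\tfrac1{60}=\tfrac{13}{120}.$$

**Step 2: the entropy.** With $w=2v$, $|w|<1$,
$$h(\tfrac12+v)=\ln2-\tfrac12\big[(1+w)\ln(1+w)+(1-w)\ln(1-w)\big].$$
The bracket vanishes together with its first derivative at $w=0$, and its second derivative is $\frac1{1+w}+\frac1{1-w}=\frac{2}{1-w^2}=2\sum_{k\ge1}w^{2k-2}$. Integrating twice,
$$h(\tfrac12+v)=\ln2-\sum_{k\ge1}\frac{(2v)^{2k}}{2k(2k-1)} .$$
Here $2v=\delta(2t-1)$, and $\int_0^1(2t-1)^{2k}\,dt=\frac1{2k+1}$. Hence
$$E=\ln2-\sum_{k\ge1}\frac{\delta^{2k}}{(2k-1)(2k)(2k+1)} .$$
The first two terms of the sum are $\frac{0.04}6<0.006667$ and $\frac{0.0016}{60}<0.000027$. The terms with $k\ge3$ add up to at most $\frac{\delta^6}{210}\cdot\frac1{1-\delta^2}<10^{-6}$. So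
$$E>0.693147-0.006667-0.000027-0.000001>0.68645 .$$

**Step 3: the ratio.** Since $0.32915^2>0.10833\overline{3}=\frac{13}{120}$, we have $\sqrt A<0.32915$, and
$$\frac{E-\frac12}{\sqrt A}>\frac{0.18645}{0.32915}>0.566 .$$
The inequality is strict, so Theorem 1 gives $m(n)\ge e^{0.566\sqrt n}$ for all large $n$.

**Step 4: the upper bound.** $S_n$ has exactly $p(n)$ irreducible characters, so $m(n)\le p(n)$, and $p(n)<e^{\pi\sqrt{2n/3}}$ for $n\ge1$ (Apostol, *Introduction to Analytic Number Theory*, Thm 14.5). Together, $\ln m(n)\asymp\sqrt n$. $\square$

These arguments do not determine an asymptotic constant. They show only that the lower and upper limits of $\ln m(n)/\sqrt n$ lie in $[0.566,\ \pi\sqrt{2/3}]$, where $\pi\sqrt{2/3}\approx2.565$.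

## Restriction to the alternating group

Let $\lambda^*$ denote the conjugate (transposed) partition. Recall the textbook description of restriction from $S_n$ to $A_n$, for $n\ge2$. If $\lambda\ne\lambda^*$, then $\chi^\lambda$ restricts irreducibly to $A_n$, and two such restrictions, of $\chi^\lambda$ and $\chi^\nu$, are equal only if $\nu\in\{\lambda,\lambda^*\}$. If $\lambda=\lambda^*$, the restriction of $\chi^\lambda$ is a sum of two distinct irreducible characters of half the degree, and different self-conjugate $\lambda$ give different constituents. For example, for $S_3$ the characters of $(3)$ and $(1,1,1)$ both restrict to the trivial character of $A_3$, and the character of $(2,1)$, of degree $2$, splits into the two nontrivial linear characters.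

**Proof of Corollary 4.** Let $d$ be a degree of $S_n$ attained by $m(n)$ partitions. Suppose first that at least half of these are not self-conjugate. Their characters restrict to irreducible characters of $A_n$ of degree $d$, and each restriction arises from at most two of the partitions. So $A_n$ has at least $\frac12\cdot\frac{m(n)}2=\frac{m(n)}4$ irreducible characters of degree $d$. Otherwise at least half of them are self-conjugate. Each of these gives two distinct irreducible characters of $A_n$ of degree $d/2$, with no coincidences between different partitions. So $A_n$ has at least $2\cdot\frac{m(n)}2=m(n)$ irreducible characters of degree $d/2$. In both cases some degree of $A_n$ has multiplicity at least $m(n)/4$, and by Corollary 3 this is at least $\frac14e^{0.566\sqrt n}$ for all large $n$. $\square$
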